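# Spectral rigidity for sets of primitive elements of a free group

Throughout, $N\ge 2$, $F_N$ is the free group of rank $N$, and $A=(a_1,\dots,a_N)$ denotes a free basis. We write $A^{\pm1}$ for the set of the $2N$ letters $a_i^{\pm 1}$. A nontrivial $g$ is conjugate to a cyclically reduced word in $A$, unique up to cyclic permutation; we call it the *cyclic word* of $g$ over $A$ and write $|g|_A$ for its length. In rank $2$ we write $a,b$ for a basis.

## 1. Trees, currents and primitive classes

### 1.1 Outer space and translation lengths

**Definition.** $\mathrm{cv}_N$ is the unprojectivized Culler–Vogtmann Outer space: the set of minimal free discrete isometric actions of $F_N$ on $\mathbb R$-trees, up to $F_N$-equivariant isometry. For $T\in\mathrm{cv}_N$ and $g\in F_N$ the translation length is $\|g\|_T=\min_{x\in T}d_T(x,gx)$.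

We use the standard picture. The quotient $\Gamma=T/F_N$ is a finite metric graph with all vertices of valence at least $3$, with fundamental group identified with $F_N$ (up to conjugation), and $T$ is its universal cover. For $g\neq1$, $\|g\|_T$ is the length of the immersed closed loop in $\Gamma$ that represents the conjugacy class of $g$. A point $T$ is determined by the function $\|\cdot\|_T$.

*Example.* Let $\Gamma$ be the rose with $N$ petals of length $1$, the $i$-th petal representing $a_i$. Then $\|g\|_T=|g|_A$.

**Definition.** A subset $S\subseteq F_N$ is *spectrally rigid* if, whenever $T,T'\in\mathrm{cv}_N$ satisfy $\|g\|_T=\|g\|_{T'}$ for all $g\in S$, then $T=T'$.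

*Example.* $F_N$ itself is spectrally rigid. In $F_2$ the set $\{a,b\}$ is not. Compare the rose with unit petals $a,b$ with the barbell graph in which disjoint loops of length $1$, representing $a$ and $b$, are joined by an edge of length $1$. Both give $\|a\|=\|b\|=1$, but $\|ab\|$ is $2$ in the rose and $4$ in the barbell.

### 1.2 Geodesic currents

Let $T_A$ be the Cayley tree of $A$. Its space of ends is $\partial F_N$, which does not depend on $A$. Put $\partial^2F_N=\{(x,y)\in\partial F_N\times\partial F_N:x\neq y\}$. For $g\ne1$ the points $g^{-\infty},g^{\infty}$ are the two ends of the axis of $g$.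

**Definition.** A *geodesic current* is a positive Radon measure on $\partial^2F_N$ that is invariant under $F_N$ and under the flip $(x,y)\mapsto(y,x)$. $\mathrm{Curr}(F_N)$ is the space of currents with the weak-* topology, and $\mathbb P\mathrm{Curr}(F_N)=(\mathrm{Curr}(F_N)\setminus\{0\})/\mathbb R_{>0}$ has the quotient topology; $[\mu]$ is the class of $\mu$.

**Definition.** If $g\neq1$ is not a proper power, its *counting current* is
$$\eta_g=\sum_{h\langle g\rangle\in F_N/\langle g\rangle}\left(\delta_{(hg^{-\infty},hg^{\infty})}+\delta_{(hg^{\infty},hg^{-\infty})}\right),$$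
and $\eta_g=k\,\eta_{g_0}$ if $g=g_0^k$ with $k\ge1$ and $g_0$ not a proper power.

So $\eta_g$ puts a unit mass on each oriented translate of the axis of $g$. It depends only on the conjugacy class of $g$, and $\eta_g=\eta_{g^{-1}}$.

**Definition.** For a nontrivial reduced word $v$, the *cylinder* $\mathrm{Cyl}(v)=\mathrm{Cyl}_A(v)$ is the set of $(\xi,\zeta)\in\partial^2F_N$ whose geodesic from $\xi$ to $\zeta$ in $T_A$ passes through $1$ and then through $v$.

It is compact and open, so its indicator function is continuous with compact support and $\mu\mapsto\mu(\mathrm{Cyl}(v))$ is continuous. Translating by $v^{-1}$ and flipping gives $\mu(\mathrm{Cyl}(v))=\mu(\mathrm{Cyl}(v^{-1}))$.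

Occurrences of $v$ in a cyclic word $w$ are read periodically: we count starting positions in one period of $\cdots www\cdots$. Then
$$\eta_g(\mathrm{Cyl}(v))=\text{number of occurrences of } v \text{ and of } v^{-1}\text{ in the cyclic word of } g. \tag{1}$$
To see this, let first $g$ be not a proper power. Then the stabilizer of $(g^{-\infty},g^\infty)$ is $\langle g\rangle$, so different cosets give different points. The pair $(hg^{-\infty},hg^\infty)$ lies in $\mathrm{Cyl}(v)$ iff the axis of $g$, read forward from its vertex $h^{-1}$, spells $v$. The coset $h\langle g\rangle$ determines $h^{-1}$ up to the action of $\langle g\rangle$ on the axis, that is, a position in one period. The flipped pairs count $v^{-1}$ in the same way. For $g=g_0^k$ both sides are multiplied by $k$.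

*Example.* For $g=aba^{-1}b^{-1}$, read cyclically, the two-letter subwords are $ab,\ ba^{-1},\ a^{-1}b^{-1},\ b^{-1}a$. Hence $\eta_g(\mathrm{Cyl}(ab))=1$ and $\eta_g(\mathrm{Cyl}(a^2))=0$, while $\eta_g(\mathrm{Cyl}(a))=2$.

Extending geodesics by one letter, and translating, gives for every current
$$\mu(\mathrm{Cyl}(v))=\sum_{x}\mu(\mathrm{Cyl}(vx)),\qquad \mu(\mathrm{Cyl}(v))\le\mu(\mathrm{Cyl}(v'))\ \text{ for every nonempty subword } v' \text{ of } v, \tag{2}$$
where $x$ runs over the letters with $vx$ reduced; the inequality holds because $\mathrm{Cyl}(v)$ lies in a translate of $\mathrm{Cyl}(v')$.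

Put $|\mu|_A=\sum_i\mu(\mathrm{Cyl}(a_i))$. By (1), $|\eta_g|_A=|g|_A$. If $\mu\ne0$ then $|\mu|_A>0$, because the translates of the sets $\mathrm{Cyl}(a_i^{\pm1})$ cover $\partial^2F_N$. The map $[\nu]\mapsto\nu/|\nu|_A$ is continuous, being induced by a continuous map constant on rays. Hence
$$[\eta_{g_k}]\to[\mu]\quad\Longrightarrow\quad c_k\,\eta_{g_k}\to\mu\ \text{ with }\ c_k=|\mu|_A/|g_k|_A. \tag{3}$$

We take the following facts from Kapovich, *Currents on free groups* (2006): $\mathrm{Curr}(F_N)$ is metrizable, $\mathbb P\mathrm{Curr}(F_N)$ is compact metrizable, and weak-* convergence of currents is equivalent to convergence on all cylinders. In particular sequences suffice for all closures below. Here is a first use.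

**Lemma 1 (concentration).** *If $|\nu_n|_A=1$ for all $n$ and $\nu_n(\mathrm{Cyl}(a_i))\to0$ for all $i\ge2$, then $\nu_n\to\eta_{a_1}$.*

*Proof.* If $v$ contains a letter other than $a_1^{\pm1}$, then by (2) $\nu_n(\mathrm{Cyl}(v))\to0=\eta_{a_1}(\mathrm{Cyl}(v))$. Also $\nu_n(\mathrm{Cyl}(a_1))\to1$, because $|\nu_n|_A=1$. By (2),
$$\nu_n(\mathrm{Cyl}(a_1^{m+1}))=\nu_n(\mathrm{Cyl}(a_1^{m}))-\sum_{x\neq a_1^{\pm1}}\nu_n(\mathrm{Cyl}(a_1^mx)),$$
and the sum tends to $0$. By induction $\nu_n(\mathrm{Cyl}(a_1^m))\to1=\eta_{a_1}(\mathrm{Cyl}(a_1^m))$ for all $m\ge1$, and the same holds for $a_1^{-m}$. So we have convergence on all cylinders. $\square$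

### 1.3 Primitive classes and the action of $\mathrm{Out}(F_N)$

**Definition.** An element of $F_N$ is *primitive* if it belongs to some free basis; $\mathcal P_N$ is the set of primitive elements. $\mathbb M_N$ is the closure of $\{[\eta_g]:g\in\mathcal P_N\}$ in $\mathbb P\mathrm{Curr}(F_N)$.

*Example.* Each $a_2a_1^n$ is primitive. The currents $\nu_n=\frac1{n+1}\eta_{a_2a_1^n}$ satisfy the hypotheses of Lemma 1, so $[\eta_{a_2a_1^n}]\to[\eta_{a_1}]$. These classes are all different from $[\eta_{a_1}]$, since $\eta_{a_2a_1^n}(\mathrm{Cyl}(a_2))=1$. Thus $\mathbb M_N$ is infinite.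

An automorphism $\Phi$ acts on $\partial F_N$ by a homeomorphism, and inner automorphisms act as translations, which fix every current. So $\mathrm{Out}(F_N)$ acts by homeomorphisms on $\mathrm{Curr}(F_N)$ and $\mathbb P\mathrm{Curr}(F_N)$ via $(\varphi\mu)(E)=\mu(\varphi^{-1}E)$, and $\varphi\eta_g=\eta_{\varphi(g)}$. The action is transitive on conjugacy classes of primitive elements and preserves $\mathbb M_N$. If $A_0$ is a basis, $h\mapsto\Phi^{-1}(h)$ is an isomorphism of Cayley trees $T_{A_0}\to T_{\Phi^{-1}(A_0)}$, so
$$(\Phi\mu)(\mathrm{Cyl}_{A_0}(v))=\mu\bigl(\mathrm{Cyl}_{\Phi^{-1}(A_0)}(\Phi^{-1}(v))\bigr). \tag{4}$$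

## 2. Rigidity versus density in $\mathbb M_N$

Let $S$ be any set of primitive elements. Its classes $[\eta_g]$, $g\in S$, lie in $\mathbb M_N$, and they may or may not be dense there. Lengths in a tree will turn out to be continuous in the current, so a dense $S$ sees as much as all primitive elements do. Could a set that is *not* dense still separate the trees? The question is posed in Carette, Francaviglia, Kapovich and Martino, "Spectral rigidity of automorphic orbits in free groups", arXiv:1106.0688 (2011): is $S$ spectrally rigid exactly when its classes are dense in $\mathbb M_N$? The answer is yes.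

**Theorem A.** *Let $N\ge2$ and $S\subseteq\mathcal P_N$. Then $S$ is spectrally rigid if and only if $\overline{\{[\eta_g]:g\in S\}}=\mathbb M_N$.*

Most of the work is in the following statement, which produces trees that cannot be told apart from outside a given open set.

**Theorem B.** *Let $N\ge2$ and let $U\subseteq\mathbb M_N$ be nonempty and open in $\mathbb M_N$. There are a free basis $A$ and letters $x\ne y$ in $A^{\pm1}$ such that $\mu(\mathrm{Cyl}_A(x^{-1}y))=0$ for every $[\mu]\in\mathbb M_N\setminus U$. Consequently there is a family $(T_t)_{0\le t<1/2}$ of pairwise distinct trees in $\mathrm{cv}_N$ such that $\|g\|_{T_t}=\|g\|_{T_0}$ for all $t$ and all $1\ne g\in F_N$ with $[\eta_g]\in\mathbb M_N\setminus U$.*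

**Theorem B implies the "only if" half of Theorem A.** Let $S\subseteq\mathcal P_N$ and suppose $\overline{\{[\eta_g]:g\in S\}}\ne\mathbb M_N$. Then $U=\mathbb M_N\setminus\overline{\{[\eta_g]:g\in S\}}$ is nonempty and open in $\mathbb M_N$, and $[\eta_g]\in\mathbb M_N\setminus U$ for all $g\in S$. Theorem B gives distinct trees $T_0,T_t$ that agree on $S$, so $S$ is not spectrally rigid.

## 3. Folding a turn that is not taken

This section explains "consequently" in Theorem B: a missing two-letter word gives a deformation.

**Definition.** A *turn* over $A$ is a set $\{x,y\}$ of two distinct letters of $A^{\pm1}$. It is *taken* by $g\ne1$ if $x^{-1}y$ or $y^{-1}x$ occurs in the cyclic word of $g$.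

In the rose, a loop that takes $\{x,y\}$ arrives at the vertex along the start of petal $x$ (traversed backward) and leaves along the start of petal $y$, or conversely. By (1), $g$ takes $\{x,y\}$ iff $\eta_g(\mathrm{Cyl}_A(x^{-1}y))>0$.

*Example.* Over $(a,b)$ the element $ab$ takes exactly $\{a^{-1},b\}$ and $\{b^{-1},a\}$; the element $a$ takes exactly $\{a,a^{-1}\}$.

**Lemma 2 (folding).** *Let $A$ be a basis and $x\neq y$ in $A^{\pm1}$. There are pairwise distinct trees $T_t\in\mathrm{cv}_N$, $0\le t<\frac12$, such that $\|g\|_{T_t}=\|g\|_{T_0}$ for all $t$ whenever $g\neq1$ does not take the turn $\{x,y\}$.*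

*Proof.* **Step 1: the graphs.** Let $R$ be the rose with petals $a_1,\dots,a_N$ of length $1$ and $T_0$ its universal cover. For $0<t<\frac12$ let $q_t:R\to R_t$ identify, isometrically, the initial segments of length $t$ of the oriented petals $x$ and $y$. If $y=x^{-1}$, these are the two end segments of one petal, which meet only in the vertex since $t<\frac12$. Concretely, $R_t$ has a stem of length $t$ from the base vertex $*$ to a new vertex $w$. If $y\ne x^{-1}$, two edges of length $1-t$ lead from $w$ back to $*$, and $N-2$ petals remain. If $y=x^{-1}$, there is a loop of length $1-2t$ at $w$, and $N-1$ petals remain. In both cases $*$ has valence $2N-1\ge3$ and $w$ has valence $3$.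

**Step 2: $q_t$ is a homotopy equivalence, so $R_t$ is marked.** Let $I\subset R$ be the union of the two segments. It is an arc, and $q_t(I)$ is a segment. The map $q_t$ is injective off $I$, and $q_t^{-1}(q_t(I))=I$, so $q_t$ induces a homeomorphism $R/I\to R_t/q_t(I)$. The collapses $R\to R/I$ and $R_t\to R_t/q_t(I)$ are homotopy equivalences, because contractible subgraphs (after subdivision) are collapsed. In the commuting square the other three maps are homotopy equivalences, hence so is $q_t$. By the valence count of Step 1, the universal cover $T_t$ of the marked metric graph $R_t$ is a point of $\mathrm{cv}_N$.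

**Step 3: lengths that do not change.** The map $q_t$ is isometric on small edge segments and locally injective in the interior of petals. Among the directions at the vertex of $R$ it identifies only $x$ with $y$. If $g$ does not take $\{x,y\}$, the reduced loop of $g$ in $R$ therefore maps to an immersed loop of the same length, and $\|g\|_{T_t}=\|g\|_{T_0}$.

**Step 4: a length that does change.** If $y\ne x^{-1}$, consider the loop $x^{-1}y$. It takes the folded turn $\{x,y\}$ once; its other turn is $\{x^{-1},y^{-1}\}$, which is not folded. After cancelling the two folded segments of length $t$ the loop is immersed, so $\|x^{-1}y\|_{T_t}=2-2t$. If $y=x^{-1}$, then $x$ is carried by the embedded loop at $w$, so $\|x\|_{T_t}=1-2t$. Both formulas hold for $t=0$ too. So the $T_t$ are pairwise distinct. $\square$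

**The second assertion of Theorem B follows from the first.** If $[\eta_g]\in\mathbb M_N\setminus U$, the first assertion gives $\eta_g(\mathrm{Cyl}_A(x^{-1}y))=0$, so $g$ does not take $\{x,y\}$, and Lemma 2 applies.

**Three and four elements of $F_2$ by hand.** Over the basis $(a,b)$ there are six turns. The set $\{a,b,ab\}$ takes $\{a,a^{-1}\}$, $\{b,b^{-1}\}$, $\{a^{-1},b\}$, $\{b^{-1},a\}$, and misses $\{a,b\}$. Folding $\{a,b\}$ shows that $\{a,b,ab\}$ is not rigid: the trees agree on it but $\|a^{-1}b\|_{T_t}=2-2t$.

Now add $ab^{-1}$. It takes $\{a^{-1},b^{-1}\}$ and $\{b,a\}$, so $\{a,b,ab,ab^{-1}\}$ takes all six turns and nothing can be folded over $(a,b)$. Change the basis to $x=a$, $z=ba$. Up to conjugacy the four elements are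
$$a=x,\qquad b=zx^{-1},\qquad ab=xzx^{-1}\sim z,\qquad ab^{-1}=x^2z^{-1}.$$
None of these cyclic words contains $xz$ or $z^{-1}x^{-1}$. So the turn $\{x^{-1},z\}$ is not taken, and folding it gives distinct trees with $\|a\|=1$, $\|b\|=2$, $\|ab\|=1$, $\|ab^{-1}\|=3$ for every $t$. They differ on $xz=aba$, where $\|aba\|_{T_t}=2-2t$.

## 4. Density in $\mathbb M_N$ is sufficient

**Length pairing.** For $T\in\mathrm{cv}_N$ put
$$\langle T,\mu\rangle=\frac12\sum_e\mathrm{len}(e)\,\mu(C_{\tilde e}),$$
where $e$ runs over the edges of the finite graph $T/F_N$, $\tilde e$ is a lift of $e$, and $C_{\tilde e}$ is the compact open set of pairs whose geodesic in $T$ crosses $\tilde e$ in either direction. By invariance the choice of lift does not matter. The pairing is continuous and linear in $\mu$. It is positive for $\mu\ne0$, since the translates of the sets $C_{\tilde e}$ cover $\partial^2F_N$. Finally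
$$\langle T,\eta_g\rangle=\|g\|_T. \tag{5}$$
Indeed, as in (1), $\eta_g(C_{\tilde e})$ is twice the number of times the immersed loop of $g$ crosses $e$, because every translate of the axis is counted with both orientations. The factor $\frac12$ corrects this.

*Example.* For the unit rose over $A$, $C_{\tilde e_i}$ is the disjoint union of $\mathrm{Cyl}(a_i)$ and its flip, so $\langle T,\mu\rangle=|\mu|_A$.

**All primitive elements together.** We use a theorem of Francaviglia–Martino, *Metric properties of Outer space*, Publ. Mat. 55 (2011).

**(FM)** *For $T,T'\in\mathrm{cv}_N$ and $\Gamma=T/F_N$, the supremum $\sup_{g\neq1}\|g\|_{T'}/\|g\|_T$ is attained at some $g$ represented by a candidate of $\Gamma$.* A *candidate* is an embedded loop, a figure eight $\alpha\beta$ (two embedded loops meeting in exactly one vertex), or a barbell (two disjoint embedded loops joined by an embedded arc $\gamma$ that meets them only in its endpoints, traversed as $\alpha\gamma\beta\gamma^{-1}$).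

*Example.* In the rose with petals $a,b$ the candidates are, up to conjugacy and inversion, $a,\ b,\ ab,\ ab^{-1}$: embedded loops and figure eights.

**Lemma 3.** *$\mathcal P_N$ is spectrally rigid.* (This is also due to Carette–Francaviglia–Kapovich–Martino, Algebr. Geom. Topol. 12 (2012).)

*Proof.* **Step 1: candidates are primitive.** Recall that for a maximal tree of $\Gamma$ the edges outside it give a basis of $\pi_1(\Gamma)$. Let $\alpha$ be an embedded loop. Remove one edge of $\alpha$ and extend the rest of $\alpha$, which is a tree, to a maximal tree. The maximal tree omits the removed edge, for otherwise it would contain $\alpha$. So $\alpha$ crosses exactly one non-tree edge, once, and represents a basis element up to conjugacy and inversion.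

For a figure eight or barbell made of $\alpha,\beta$ (and $\gamma$), remove one edge from each of $\alpha$ and $\beta$. The rest is a tree; extend it to a maximal tree, which again omits both removed edges. Take as base point the common vertex, respectively the vertex $\alpha\cap\gamma$. Then $\alpha$ and $\beta$, respectively $\alpha$ and $\gamma\beta\gamma^{-1}$, each cross one non-tree edge, once, and these edges differ. They represent, up to inversion, two distinct members of a basis, and the product of the two is primitive.

**Step 2: compare both ways.** If $T,T'$ agree on $\mathcal P_N$, then by (FM) and Step 1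
$$\sup_{g\ne1}\|g\|_{T'}/\|g\|_T=1=\sup_{g\ne1}\|g\|_T/\|g\|_{T'}.$$
So $\|\cdot\|_T=\|\cdot\|_{T'}$ and $T=T'$. $\square$

**Proposition 4.** *If $S\subseteq F_N\setminus\{1\}$ and $\overline{\{[\eta_g]:g\in S\}}\supseteq\mathbb M_N$, then $S$ is spectrally rigid.* In particular the "if" half of Theorem A holds.

*Proof.* Let $T,T'$ agree on $S$. The function $[\mu]\mapsto\langle T,\mu\rangle/\langle T',\mu\rangle$ is well defined and continuous on $\mathbb P\mathrm{Curr}(F_N)$. By (5) it equals $1$ on $\{[\eta_g]:g\in S\}$, hence on the closure, hence on $\mathbb M_N$. So $T,T'$ agree on all primitive elements, and $T=T'$ by Lemma 3. $\square$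

## 5. The limits of a separating functional and of a fixed basis

It remains to prove the first assertion of Theorem B. Two approaches suggest themselves.

*Separate by a linear functional.* Given $U$ missed by $S$, look for $T,T'$ such that $L(\mu)=\langle T,\mu\rangle-\langle T',\mu\rangle$ vanishes on $S$ but not on some class in $U$. But $L$ is linear, so if it vanishes on $\eta_g$ for $g\in S$ it vanishes on their whole closed linear span. A target in $U$ can be reached only if it lies outside that span. That the closure of the projective classes misses $U$ says nothing about spans. The obstacle is real: Section 9 exhibits a set $S$ of elements of $F_N$, not all primitive, whose classes stay away from an open set meeting $\mathbb M_N$, and which is rigid for exactly this reason. So the proof must use primitivity.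

*Fold in a fixed basis.* If $S$ misses a turn over $A$, fold it. This stops as soon as $S$ takes all turns over $A$. The set $\{a,b,ab,ab^{-1}\}$ does so over $(a,b)$ while its four classes are far from dense. There a change of basis helped, but we found it by inspection of a finite list, and in Theorem B the set $\mathbb M_N\setminus U$ may contain infinitely many classes.

The way past both points reverses the roles. Fix the basis $A_0$ and find *some* nonempty open set $V\subseteq\mathbb M_N$ all of whose members miss the same turn over $A_0$. This is where primitivity enters. Then look for an automorphism $\Phi$ that moves everything outside $U$ into $V$. By (4), the basis $\Phi^{-1}(A_0)$ then has a turn missed by all of $\mathbb M_N\setminus U$. For $N\ge3$ this plan is carried out below. In rank $2$ the dynamical theorem that supplies $\Phi$ does not apply, and we write the bases down directly.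

## 6. Whitehead graphs of primitive classes

**Definition.** For a current $\mu\ne0$ the *Whitehead graph* $W_A(\mu)$ has vertex set $A^{\pm1}$ and an edge $\{x,y\}$ ($x\neq y$) iff $\mu(\mathrm{Cyl}_A(x^{-1}y))>0$. Put $W_A(g)=W_A(\eta_g)$; its edges are the turns taken by $g$. A vertex of a graph is a *cut vertex* if deleting it leaves a disconnected graph.

*Example.* Over $(a,b)$: $W(ab)$ consists of the two disjoint edges $\{a^{-1},b\}$, $\{b^{-1},a\}$, so it is disconnected. $W(a^2b)$ is the path $b - a^{-1} - a - b^{-1}$; it is connected and $a^{-1}$ is a cut vertex. $W(aba^{-1}b^{-1})$ is the 4-cycle $b - a^{-1} - b^{-1} - a - b$, connected without cut vertex.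

**Lemma 5 (Whitehead).** *If $g$ is primitive, $W_A(g)$ is disconnected or has a cut vertex. In particular, if $[\mu]\in\mathbb M_N$, then $W_A(\mu)$ is not the complete graph.*

*Proof.* **Step 1: a partition of $\partial F_N$ that no conjugate of $g$ crosses.** Let $B=(b_1,b_2,\dots)$ be a basis with $b_1=g$, and let $e$ be the edge of $T_B$ from $1$ to $b_2$. Removing the interior of $e$ splits $\partial F_N$ into two nonempty clopen sets $P\sqcup Q$. The axes in $T_B$ of conjugates of $g$ use only $b_1$-edges, so they do not cross $e$. Hence for each $h\in F_N$ the points $hg^{\infty},hg^{-\infty}$ lie both in $P$ or both in $Q$.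

**Step 2: transfer to $T_A$.** For a vertex $v$ of $T_A$ and a letter $x$, let $\partial_v(x)$ be the set of ends of rays from $v$ that start with the edge $[v,vx]$. Let $\{x,y\}$ be an edge of $W_A(g)$. Then some vertex $u$ of the axis of $g$ in $T_A$ has neighbors $ux$ and $uy$ on the axis. Translating by $vu^{-1}$, for *every* $v$ some translate of the axis passes through $vx,v,vy$, with one end in $\partial_v(x)$ and the other in $\partial_v(y)$. By Step 1 it is impossible that one of $\partial_v(x),\partial_v(y)$ lies in $P$ and the other in $Q$.

**Step 3: a minimal finite subtree that sees the partition.** We claim there is a finite nonempty subtree $X\subset T_A$ such that each component of $T_A\setminus X$ has its ends all in $P$ or all in $Q$. Since $P,Q$ are open, every end lies in a set of the form $\partial_v(x)$, with $[v,vx]$ pointing away from $1$, that is contained in $P$ or in $Q$. By compactness finitely many of these sets cover $\partial F_N$. Let $X$ be the ball around $1$ whose radius $r$ is at least the distance of all the vertices $vx$ involved from $1$. The ends of a component of $T_A\setminus X$ form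 a set of the same form with deeper edge. Two such sets are nested or disjoint, so it lies in a member of the cover. This proves the claim. Choose $X$ with the least number of vertices.

**Step 4: read off the conclusion.** Suppose first $X=\{v\}$. Then each $\partial_v(x)$ lies in $P$ or in $Q$, and both cases occur since $P,Q\ne\emptyset$. Color the vertex $x$ of $W_A(g)$ accordingly. By Step 2 no edge has ends of different colors, and both colors are used, so $W_A(g)$ is disconnected.

Otherwise let $v$ be a leaf of $X$ with neighbor $vx_0$ in $X$. For $x\neq x_0$ the set $\partial_v(x)$ lies in $P$ or in $Q$. If all these had the same color, delete the leaf $v$ from $X$. The one new component of the complement has end set $\bigcup_{x\neq x_0}\partial_v(x)$, of one color, which contradicts the minimality of $X$. So both colors occur among the vertices $x\ne x_0$, and by Step 2 no edge between such vertices is bicolored. Hence $W_A(g)\setminus x_0$ is disconnected and $x_0$ is a cut vertex.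

**Step 5: limits.** The complete graph on $2N\ge4$ vertices is connected without cut vertex. Let $[\mu]\in\mathbb M_N$ and, by (3), $c_k\eta_{g_k}\to\mu$ with $g_k$ primitive. Each of the finitely many numbers $\mu(\mathrm{Cyl}(x^{-1}y))$ that is positive is a limit of $c_k\eta_{g_k}(\mathrm{Cyl}(x^{-1}y))$, so $W_A(\mu)\subseteq W_A(g_k)$ for large $k$. As $W_A(g_k)$ is not complete, neither is $W_A(\mu)$. $\square$

*Example.* By the argument of Step 5, $[\eta_{aba^{-1}b^{-1}}]\notin\mathbb M_2$: otherwise some primitive $g_k$ would have a Whitehead graph containing the 4-cycle through all four vertices, hence connected without cut vertex.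

## 7. Theorem B in rank two: the bases $(a,ba^n)$

Let $U\subseteq\mathbb M_2$ be nonempty and open. Primitive classes are dense in $\mathbb M_2$, so there is a primitive $a$ with $[\eta_a]\in U$. Let $(a,b)=A$ be a basis. For $n\ge1$ let $x=a$, $z=ba^n$, which form a basis $B_n=(x,z)$, and put
$$Z_n=\{[\mu]\in\mathbb M_2:\mu(\mathrm{Cyl}_{B_n}(xz))>0\}.$$
The plan is to show that a class in $Z_n$ is forced to be close to $[\eta_a]$ when $n$ is large. Then $Z_n\subseteq U$, and outside $U$ the word $xz$ is missing.

**Lemma 6.** *If $g\in F_2$ is primitive and $xz$ or its inverse occurs in the cyclic word of $g$ over $B_n$, then $g$ or $g^{-1}$ is conjugate to a positive word in $x,z$.*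

*Proof.* **Step 1: count turns.** Let $p,p',q,q'$ be the numbers of times the cyclic word of $g$ takes the turns $\{x^{-1},z\}$, $\{x,z^{-1}\}$, $\{x^{-1},z^{-1}\}$, $\{x,z\}$, respectively, and let $\alpha,\beta$ be the numbers for $\{x,x^{-1}\}$, $\{z,z^{-1}\}$. Each occurrence of a letter $x^{\pm1}$ contributes one to the total number of turns at the vertex $x$ and one to the total at $x^{-1}$; likewise for $z$. Comparing the totals at $x^{-1}$ and $x$, and at $z$ and $z^{-1}$, we get
$$\alpha+p+q=\alpha+p'+q',\qquad \beta+p+q'=\beta+p'+q.$$
Subtracting, $q-q'=q'-q$. So $q=q'$ and then $p=p'$.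

**Step 2: exclude mixed signs.** By hypothesis $p>0$, hence $p'>0$. If $q=q'>0$, then $W_{B_n}(g)$ contains the 4-cycle $x^{-1} - z - x - z^{-1} - x^{-1}$ through all vertices. Then it is connected without cut vertex, contradicting Lemma 5. So $q=q'=0$. This says that two consecutive letters with different underlying generators have exponents of the same sign. Two consecutive letters with the same generator have the same sign because the word is reduced. Hence all exponents have the same sign. $\square$

**Step 1: an inequality on $Z_n$.** For $g$ as in Lemma 6, substitute $x=a$, $z=ba^n$. Up to inversion and conjugacy, $g$ is a positive word in $a,b$ in which, cyclically, every $b$ is followed by at least $n$ letters $a$. A positive word is cyclically reduced, so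
$$\eta_g(\mathrm{Cyl}_A(b))\le\frac{|g|_A}{n+1}. \tag{6}$$
Let $[\mu]\in Z_n$ and, by (3), $c_k\eta_{g_k}\to\mu$ with $g_k$ primitive and $c_k=|\mu|_A/|g_k|_A$. For large $k$ we have $\eta_{g_k}(\mathrm{Cyl}_{B_n}(xz))>0$, so (6) holds for $g_k$. Multiplying by $c_k$ and passing to the limit, $\mu(\mathrm{Cyl}_A(b))\le|\mu|_A/(n+1)$.

**Step 2: some $Z_n$ lies in $U$.** If not, choose $[\mu_n]\in Z_n\setminus U$ with $|\mu_n|_A=1$ for each $n$. By Step 1, $\mu_n(\mathrm{Cyl}_A(b))\to0$, and Lemma 1 gives $\mu_n\to\eta_a$. But $[\mu_n]\in\mathbb M_2\setminus U$, and $U$ is an open neighborhood of $[\eta_a]$ in $\mathbb M_2$, a contradiction.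

**Step 3: conclusion.** For $n$ with $Z_n\subseteq U$, every $[\mu]\in\mathbb M_2\setminus U$ satisfies $\mu(\mathrm{Cyl}_{B_n}(xz))=0$. This is Theorem B for $N=2$, with the basis $B_n$ and the turn $\{x^{-1},z\}$. $\blacksquare$

## 8. Theorem B in rank at least three: minimality and contraction

### 8.1 The dynamical input

**Definition.** $\varphi\in\mathrm{Out}(F_N)$ is *fully irreducible* if no positive power of $\varphi$ preserves the conjugacy class of a proper nontrivial free factor. It is *atoroidal* if no positive power of $\varphi$ fixes a nontrivial conjugacy class.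

*Example.* The automorphism $D$ with $D(a_2)=a_2a_1$ and $D(a_i)=a_i$ for $i\ne2$ is neither: it fixes $a_1$ and the free factor $\langle a_1\rangle$. In rank $2$ no outer automorphism is atoroidal. To see this, write $[a,b]=aba^{-1}b^{-1}$ and check generators of $\mathrm{Aut}(F_2)$, by Nielsen's theorem: exchanging $a$ and $b$ gives $[b,a]=[a,b]^{-1}$; $a\mapsto a^{-1}$ gives $a^{-1}bab^{-1}=a^{-1}[a,b]^{-1}a$; $a\mapsto ab$ gives $ab\,b\,b^{-1}a^{-1}\,b^{-1}=[a,b]$. So the square of every outer automorphism fixes the class of $[a,b]$. This is why rank $2$ was treated separately.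

We use two published theorems. The first is from Uyanik, *Dynamics of hyperbolic iwips*, Conform. Geom. Dyn. 18 (2014). The second is Theorem 4.1 of Bestvina–Handel, *Train tracks and automorphisms of free groups*, Ann. of Math. 135 (1992).

**(U)** *If $\varphi\in\mathrm{Out}(F_N)$, $N\ge3$, is fully irreducible and atoroidal, there are $[\mu_+]\neq[\mu_-]$ in $\mathbb P\mathrm{Curr}(F_N)$ such that for all open neighborhoods $U_\pm$ of $[\mu_\pm]$ there is $M$ with $\varphi^n(\mathbb P\mathrm{Curr}(F_N)\setminus U_-)\subseteq U_+$ and $\varphi^{-n}(\mathbb P\mathrm{Curr}(F_N)\setminus U_+)\subseteq U_-$ for all $n\ge M$.*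

**(BH)** *If $\varphi$ is fully irreducible and some positive power of $\varphi$ fixes the conjugacy class of a nontrivial element, then some positive power of $\varphi$ is induced by a homeomorphism of a compact surface with exactly one boundary component and fundamental group $F_N$.*

By (U), a power of $\varphi$ pushes the complement of a neighborhood of $[\mu_-]$ close to $[\mu_+]$. We need the complement of $U$ pushed into $V$. So we must know that such $\varphi$ exist, and we must bring $[\mu_-]$ into $U$ and $[\mu_+]$ into $V$. The next lemma does the second.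

### 8.2 Every orbit in $\mathbb M_N$ is dense

**Lemma 7 (minimality).** *Let $N\ge3$ and $[\mu]\in\mathbb M_N$. Then the $\mathrm{Out}(F_N)$-orbit of $[\mu]$ is dense in $\mathbb M_N$.*

*Proof.* **Step 1: find a basis $A=(a_1,\dots,a_N)$ with $\mu(\mathrm{Cyl}_A(a_2a_3))>0$.** Step 2 needs this positivity to have something to stretch. Fix a basis $B=(b_1,\dots,b_N)$. If $\mu(\mathrm{Cyl}_B(b_i^{\epsilon}b_j^{\delta}))>0$ for some $i\ne j$ and $\epsilon,\delta=\pm1$, take $a_2=b_i^\epsilon$, $a_3=b_j^\delta$ and the remaining $b_k$ as the other elements.

Otherwise all these numbers vanish. As $\mu\ne0$, there is $i$ with $c=\mu(\mathrm{Cyl}_B(b_i))>0$. By (2), for a letter $x\ne b_i^{\pm1}$ we have $\mu(\mathrm{Cyl}_B(b_i^mx))\le\mu(\mathrm{Cyl}_B(b_ix))=0$. So the sum formula in (2) gives $\mu(\mathrm{Cyl}_B(b_i^{m+1}))=\mu(\mathrm{Cyl}_B(b_i^m))$, and hence $\mu(\mathrm{Cyl}_B(b_i^m))=c$ for all $m\ge1$. The set $b_i^{-m}\mathrm{Cyl}_B(b_i^{2m})$ consists of the pairs whose geodesic passes through $b_i^{-m}$ and then $b_i^m$. These compact sets decrease with $m$ and all have measure $c$, so their intersection, the single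 point $(b_i^{-\infty},b_i^\infty)$, is an atom of mass $c$. By invariance under $F_N$ and the flip, $\mu\ge c\,\eta_{b_i}$.

Let $j\neq i$ and let $A$ be obtained from $B$ by replacing $b_i$ with $b_ib_j^{-1}$, ordered so that $a_2=b_ib_j^{-1}$ and $a_3=b_j$. The cyclic word of $b_i$ over $A$ is $a_2a_3$, so $\eta_{b_i}(\mathrm{Cyl}_A(a_2a_3))=1$, and $\mu(\mathrm{Cyl}_A(a_2a_3))\ge c>0$.

**Step 2: a twist carries $[\mu]$ to $[\eta_{a_1}]$ in the limit.** Let $D(a_2)=a_2a_1$ and $D(a_i)=a_i$ for $i\ne2$; here $a_1$ is different from $a_2$ and $a_3$, which uses $N\ge3$. Then $D^n(a_2)=a_2a_1^n$ and $D^n(a_2^{-1})=a_1^{-n}a_2^{-1}$. Let $w$ be a cyclically reduced cyclic word containing a letter other than $a_1^{\pm1}$. Between cyclically consecutive non-$a_1$ letters $z,z'$ of $w$ there is a syllable $a_1^k$, where $k=0$ is allowed. In $D^n(w)$ its exponent becomes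
$$k'=k+n[z=a_2]-n[z'=a_2^{-1}],$$
where a bracket is $1$ if the condition holds and $0$ otherwise. We check that no non-$a_1$ letter cancels. This could happen only where $z'=z^{-1}$ and $k'=0$. If $z'=z^{-1}$, then $z=a_2$ iff $z'=a_2^{-1}$, so $k'=k$, and $k\neq0$ because $w$ is cyclically reduced. So the word with the new exponents is cyclically reduced. Hence the number of letters $a_i^{\pm1}$ is unchanged for each $i\ge2$. An occurrence of $a_2a_3$ in $w$ has $z=a_2$, $z'=a_3$, $k=0$, so $k'=n$; an occurrence of $a_3^{-1}a_2^{-1}$ gives $k'=-n$. Therefore, for every primitive $g$,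
$$(D^n\eta_g)(\mathrm{Cyl}(a_i))=\eta_g(\mathrm{Cyl}(a_i))\ (i\ge2),\qquad (D^n\eta_g)(\mathrm{Cyl}(a_1))\ge n\,\eta_g(\mathrm{Cyl}(a_2a_3)). \tag{7}$$
If $g$ is conjugate to $a_1^{\pm1}$, then (7) is trivial, since $D$ fixes the class of $g$ and $\eta_g(\mathrm{Cyl}(a_2a_3))=0$.

Choose primitive $g_k$ with $c_k\eta_{g_k}\to\mu$. As $D^n$ acts continuously and linearly, (7) passes to the limit and holds with $\mu$ in place of $\eta_g$. So $|D^n\mu|_A\ge n\,\mu(\mathrm{Cyl}(a_2a_3))\to\infty$, while $(D^n\mu)(\mathrm{Cyl}(a_i))$ does not depend on $n$ for $i\ge2$. Lemma 1, applied to $D^n\mu/|D^n\mu|_A$, gives $D^n[\mu]\to[\eta_{a_1}]$.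

**Step 3: spread out.** The closure of the orbit of $[\mu]$ is invariant and contains $[\eta_{a_1}]$. By transitivity it contains all primitive classes. Being closed, it contains $\mathbb M_N$. $\square$

### 8.3 Existence of atoroidal fully irreducible classes

**Lemma 8.** *For $N\ge3$ there is an atoroidal fully irreducible $\varphi\in\mathrm{Out}(F_N)$.*

*Proof.* **Step 1: a polynomial with exactly one root outside the unit disk.** Let $p(X)=X^N-3X^{N-1}+1$. On $|X|=1$ we have $|3X^{N-1}|=3>2\ge|X^N+1|$. By Rouché's theorem $p$ has $N-1$ roots with $|X|<1$, counted with multiplicity, and none on $|X|=1$. The product of all roots has modulus $1$, so the remaining root $\lambda$ has $|\lambda|>1$. Suppose $p$ were reducible over $\mathbb Q$. By Gauss's lemma it would be a product of two nonconstant monic integral polynomials, and the one not having $\lambda$ as a root would have constant term a nonzero integer (as $p(0)=1$) of modulus $<1$. This is impossible. So $p$ is irreducible.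

**Step 2: powers of the matrix stay irreducible.** Let $M$ be the companion matrix of $p$. Its determinant is $\pm1$, so $M\in GL_N(\mathbb Z)$. Since $\mathrm{Out}(F_N)\to GL_N(\mathbb Z)$ is onto (a classical fact), $M$ lifts to some $\varphi$. Let $k\ge1$ and let $\sigma:\mathbb Q(\lambda)\to\mathbb C$ be an embedding fixing $\lambda^k$. Then $|\sigma(\lambda)|^k=|\lambda|^k>1$, so $\sigma(\lambda)$ is a root of $p$ of modulus $>1$, that is, $\sigma(\lambda)=\lambda$, and $\sigma$ is the inclusion. The number of such embeddings is $[\mathbb Q(\lambda):\mathbb Q(\lambda^k)]$, so this degree is $1$ and $\lambda^k$ has degree $N$ over $\mathbb Q$. As $\lambda^k$ is an eigenvalue of $M^k$, the characteristic polynomial of $M^k$ is the minimal polynomial of $\lambda^k$, hence irreducible over $\mathbb Q$.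

**Step 3: $\varphi$ is fully irreducible.** If $\varphi^k$ preserved the conjugacy class of a proper nontrivial free factor, $M^k$ would preserve the image of that factor in $\mathbb Z^N$, a proper nonzero direct summand. Then the characteristic polynomial of $M^k$ would be reducible, contrary to Step 2.

**Step 4: $\varphi$ is atoroidal.** Otherwise, by (BH), some $\varphi^m$ with $m\ge1$ is induced by a homeomorphism of a compact surface $\Sigma$ with one boundary component and $\pi_1(\Sigma)\cong F_N$. Its action on $H_1(\Sigma)\cong\mathbb Z^N$ is $M^m$, in a suitable basis. The eigenvalues of $M^m$ are $\lambda^m$, of modulus $>1$, and $N-1$ others of modulus $<1$.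

Suppose $\Sigma$ is orientable. The homeomorphism preserves up to sign the intersection form on $H_1(\Sigma)$, which is nondegenerate because there is exactly one boundary component. If $J$ is the matrix of the form and $K$ that of the action, $K^{\mathsf T}JK=\pm J$, so $K^{-1}=\pm J^{-1}K^{\mathsf T}J$, and the eigenvalues of $K^{-1}$ are those of $K$ up to a common sign. So as many eigenvalues have modulus $>1$ as have modulus $<1$, that is, $1=N-1$. This contradicts $N\ge3$.

Suppose $\Sigma$ is nonorientable. Then the boundary represents $c_1^2\cdots c_N^2$ for some basis $(c_i)$. The homeomorphism preserves the boundary, so $M^m$ preserves its homology class $2\sum_i[c_i]\ne0$ up to sign and has an eigenvalue $\pm1$. But no eigenvalue of $M^m$ has modulus $1$, a contradiction. $\square$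

### 8.4 Moving the complement of $U$ into $V$

**Lemma 9 (contraction).** *Let $N\ge3$ and let $U,V\subseteq\mathbb M_N$ be nonempty and open in $\mathbb M_N$. There is $\Phi\in\mathrm{Out}(F_N)$ with $\Phi(\mathbb M_N\setminus U)\subseteq V$.*

*Proof.* Let $\varphi$ be as in Lemma 8 and $[\mu_\pm]$ as in (U).

**Step 1: $[\mu_\pm]\in\mathbb M_N$.** Some primitive class differs from $[\mu_-]$, hence lies outside some open neighborhood of $[\mu_-]$. By (U) its images under $\varphi^n$ converge to $[\mu_+]$. They lie in $\mathbb M_N$, which is closed, so $[\mu_+]\in\mathbb M_N$. Likewise, with $\varphi^{-n}$ and a primitive class different from $[\mu_+]$, $[\mu_-]\in\mathbb M_N$.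

**Step 2: put the poles in place.** By Lemma 7 there are $\theta,\psi\in\mathrm{Out}(F_N)$ with $\theta^{-1}[\mu_-]\in U$ and $\psi[\mu_+]\in V$. Both act on $\mathbb M_N$ by homeomorphisms, so $\theta(U)$ and $\psi^{-1}(V)$ are open in $\mathbb M_N$. Choose open $U',V'\subseteq\mathbb P\mathrm{Curr}(F_N)$ with $U'\cap\mathbb M_N=\theta(U)\ni[\mu_-]$ and $V'\cap\mathbb M_N=\psi^{-1}(V)\ni[\mu_+]$.

**Step 3: iterate.** By (U), applied to $U'$ and $V'$, for large $n$ we have $\varphi^n(\mathbb M_N\setminus\theta(U))\subseteq V'\cap\mathbb M_N=\psi^{-1}(V)$. Since $\theta(\mathbb M_N\setminus U)=\mathbb M_N\setminus\theta(U)$, the element $\Phi=\psi\varphi^n\theta$ satisfies $\Phi(\mathbb M_N\setminus U)\subseteq V$. $\square$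

### 8.5 Proof of Theorem B for $N\ge3$

**Step 1: an open set $V$ with a common missing turn.** Fix a basis $A_0$. Among the finitely many graphs $W_{A_0}(\mu)$ with $[\mu]\in\mathbb M_N$, let $W=W_{A_0}(\mu_0)$ have the largest number of edges. The set
$$V=\{[\mu]\in\mathbb M_N:\mu(\mathrm{Cyl}_{A_0}(x^{-1}y))>0\text{ for every edge }\{x,y\}\text{ of }W\}$$
is open in $\mathbb M_N$, being given by finitely many open conditions, and it contains $[\mu_0]$. If $[\mu]\in V$, then $W_{A_0}(\mu)\supseteq W$, so $W_{A_0}(\mu)=W$ by maximality. By Lemma 5, $W$ is not complete. Let $\{x_0,y_0\}$ be a missing edge. Then $\mu(\mathrm{Cyl}_{A_0}(x_0^{-1}y_0))=0$ for *all* $[\mu]\in V$.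

**Step 2: pull the missing turn back to the complement of $U$.** Let $\Phi$ be as in Lemma 9 for $U$ and $V$. If $[\mu]\in\mathbb M_N\setminus U$, then $\Phi[\mu]\in V$, so $(\Phi\mu)(\mathrm{Cyl}_{A_0}(x_0^{-1}y_0))=0$. Choose an automorphism representing $\Phi$, again called $\Phi$, and put $A=\Phi^{-1}(A_0)$, $x=\Phi^{-1}(x_0)$, $y=\Phi^{-1}(y_0)$. By (4), $\mu(\mathrm{Cyl}_A(x^{-1}y))=0$. This holds for every $[\mu]\in\mathbb M_N\setminus U$, with $A,x,y$ independent of $\mu$. $\blacksquare$

With Section 7 this proves Theorem B for all $N\ge2$; the second assertion was derived in Section 3. The "only if" half of Theorem A was derived from Theorem B in Section 2, and the "if" half is Proposition 4. So Theorem A is proved. $\blacksquare$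

## 9. Sets with classes in $\mathbb M_N$, removal of elements, and sharpness

These statements are not needed for Theorem A; they come from Theorem B and Proposition 4.

**Theorem C.** *Let $N\ge2$ and let $S\subseteq F_N\setminus\{1\}$ satisfy $[\eta_g]\in\mathbb M_N$ for all $g\in S$. The following are equivalent:*

1. *$S$ is spectrally rigid.*
2. *$\overline{\{[\eta_g]:g\in S\}}=\mathbb M_N$.*
3. *There is no family $(T_t)_{0\le t<1/2}$ of pairwise distinct trees in $\mathrm{cv}_N$ that all agree on $S$.*

*The hypothesis holds in particular whenever every element of $S$ lies in a proper free factor of $F_N$.*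

*Proof.* (2)⇒(1) is Proposition 4, and (1)⇒(3) is immediate. If (2) fails, Theorem B with $U=\mathbb M_N\setminus\overline{\{[\eta_g]:g\in S\}}$ gives a family as excluded in (3); so (3)⇒(2).

For the last claim we approximate $\eta_g$ by primitive elements. A proper free factor is contained in $\langle a_1,\dots,a_{N-1}\rangle$ for some basis $(a_i)$. Let $1\neq g$ be in this subgroup; after conjugating in it, $g$ is cyclically reduced. Each $a_Ng^n$ is primitive, and this word is cyclically reduced. Fix $v$ and count occurrences of $v^{\pm1}$ by starting positions. The cyclic word of $a_Ng^n$ has $n|g|_A+1$ positions. At a position in $g^n$ from which a reading of length $|v|$ stays inside $g^n$, it reads the same as the periodic word of $g$. At most $|v|$ positions, including that of $a_N$, are not of this type. So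
$$|\eta_{a_Ng^n}(\mathrm{Cyl}(v))-n\,\eta_g(\mathrm{Cyl}(v))|\le|v|\quad\text{for all }n.$$
Hence $\frac1n\eta_{a_Ng^n}\to\eta_g$ and $[\eta_g]\in\mathbb M_N$. $\square$

*Example.* In $F_3$ the class of $\eta_{[a_1,a_2]}$ lies in $\mathbb M_3$, although the corresponding class in rank $2$ is not in $\mathbb M_2$ (Section 6).

**Corollary D.** *Let $S\subseteq\mathcal P_N$ be spectrally rigid.*

(a) *If $F\subseteq S$ is finite, or more generally $\overline{\{[\eta_g]:g\in F\}}$ is nowhere dense in $\mathbb M_N$, then $S\setminus F$ is spectrally rigid. So no subset of $\mathcal P_N$ is a minimal spectrally rigid set.*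

(b) *$S$ contains infinitely many pairwise disjoint spectrally rigid subsets.*

*Proof.* First, $\mathbb M_N$ has no isolated points. Since primitive classes are dense, an isolated point would be a primitive class, say $[\eta_{a_1}]$. But $[\eta_{a_2a_1^n}]\to[\eta_{a_1}]$ with $[\eta_{a_2a_1^n}]\neq[\eta_{a_1}]$, by the example in Section 1.3. So finite sets are nowhere dense in $\mathbb M_N$.

(a) By Theorem A the classes of $S$ are dense, so $\overline{\{[\eta_g]:g\in S\setminus F\}}\supseteq\mathbb M_N\setminus\overline{\{[\eta_g]:g\in F\}}$. The right side is dense in $\mathbb M_N$, so the left side is $\mathbb M_N$. Apply Theorem A to $S\setminus F$. For the second sentence, remove one element from a rigid set; a rigid set of primitives is nonempty by Theorem A.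

(b) Let $U_1,U_2,\dots$ be a countable base of nonempty open sets of $\mathbb M_N$. Each $U_j$ contains $[\eta_g]$ for infinitely many $g\in S$. Otherwise, deleting finitely many points from $U_j$ would leave an open set, nonempty since there are no isolated points, that misses the dense set $\{[\eta_g]:g\in S\}$. Going through an enumeration of the pairs $(i,j)$, choose pairwise distinct $g_{ij}\in S$ with $[\eta_{g_{ij}}]\in U_j$. The sets $S_i=\{g_{ij}:j\ge1\}$ are disjoint and have dense sets of classes in $\mathbb M_N$, so they are rigid by Theorem A. $\square$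

**Sharpness of the hypothesis.** For arbitrary $S\subseteq F_N\setminus\{1\}$ the condition $\overline{\{[\eta_g]:g\in S\}}\supseteq\mathbb M_N$ is sufficient for rigidity by Proposition 4. It is not necessary without the hypothesis $\{[\eta_g]:g\in S\}\subseteq\mathbb M_N$. Here we use one more standard fact: the classes $[\eta_g]$, $g\ne1$, are dense in $\mathbb P\mathrm{Curr}(F_N)$.

Let $U_0$ be an open neighborhood in $\mathbb P\mathrm{Curr}(F_N)$ of a primitive class with $O=\mathbb P\mathrm{Curr}(F_N)\setminus\overline{U_0}\ne\emptyset$, and let $S=\{g\neq1:[\eta_g]\in O\}$. The closure of $\{[\eta_g]:g\in S\}$ misses $U_0$, and $U_0$ meets $\mathbb M_N$. So the classes of $S$ do not accumulate on all of $\mathbb M_N$. Yet $S$ is spectrally rigid. Suppose $T,T'$ agree on $S$. The classes $[\eta_g]$ are dense in the open set $O$, so by continuity $\langle T,\nu\rangle=\langle T',\nu\rangle$ whenever $[\nu]\in O$. Let $\mu\neq0$ be any current and fix $[\nu]\in O$. As $s\to\infty$, $[\mu+s\nu]=[\nu+\mu/s]\to[\nu]$, so $[\mu+s\nu]\in O$ for large $s$. By linearity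
$$\langle T,\mu\rangle=\langle T,\mu+s\nu\rangle-s\langle T,\nu\rangle=\langle T',\mu+s\nu\rangle-s\langle T',\nu\rangle=\langle T',\mu\rangle.$$
Taking $\mu=\eta_g$ for every $g\neq1$ gives $\|\cdot\|_T=\|\cdot\|_{T'}$, so $T=T'$. $\square$
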